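\title{The growth rate of piercing sequences with $d$ spare points}

\begin{abstract}
A sequence $x_1,\dots,x_{N+d}$ in $[0,1)$ is $(n+d)$-piercing of order $N$ if,
for every $n\le N$, its first $n+d$ terms meet each of the $n$ intervals
$[i/n,(i+1)/n)$. Let $s(d)$ be the largest possible order. We prove that
$\lfloor d/(1-\ln 2)\rfloor\le s(d)\le d/(1-\ln 2)+O((d+1)^{2/3})$ for $d\ge1$.
Thus $s(d)/d$ tends to $1/(1-\ln 2)$, which disproves the conjecture that the
limit is $\ln 2/(1-\ln 2)$. We also determine exactly the largest order in the
variant where the first $n+d$ points must leave no gap longer than $1/n$ on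
the circle.
\end{abstract}

\section{Introduction}

For integers $n\ge1$ and $0\le i\le n-1$ we call $[\frac in,\frac{i+1}n)$ a
\emph{cell of level $n$}. Let $d\ge0$ and $N\ge1$ be integers. A sequence
$x_1,\dots,x_{N+d}$ of real numbers in $[0,1)$ is \emph{$(n+d)$-piercing of
order $N$} if, for every $n=1,\dots,N$, the set $\{x_1,\dots,x_{n+d}\}$ meets
every cell of level $n$. For $d=0$ the first two terms must lie in different
halves of $[0,1)$, the first three in different thirds, and so on. For $d>0$
one has $d$ spare points at every level. The definition measures how long a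
set that grows by one point at a time can remain evenly spread at every
moment.

It is known that for each $d$ the order of an $(n+d)$-piercing sequence is
bounded; let $s(d)$ be the maximum order. The growth is at least linear: if
the first $d+1$ terms are the multiples of $\frac1{d+1}$ in $[0,1)$, they meet
every half-open interval of length at least $\frac1{d+1}$, so $s(d)\ge d+1$.
It is known that $s(0)=17$ (Warmus; Berlekamp and Graham) and that
\begin{equation}\label{eq:known}
\Big\lfloor\frac{\ln2}{1-\ln2}\,d\Big\rfloor\le s(d)\le
\frac{1+\ln2}{1-\ln2}\,d+o(d).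
\end{equation}
The problem posed in \cite{ABGGPPZ} is to decide the conjecture that
$\lim_{d\to\infty}s(d)/d$ exists and equals
$\frac{\ln2}{1-\ln2}\approx2.2589$. We show that the limit exists and equals
$\frac1{1-\ln2}=1+\frac{\ln2}{1-\ln2}\approx3.2589$, so the conjectured value
is too small by exactly $1$.

\begin{theorem}\label{thm:lower}
For every $d\ge1$,
\[
s(d)\ge\Big\lfloor\frac d{1-\ln2}\Big\rfloor .
\]
Hence $\liminf_{d\to\infty}s(d)/d\ge\frac1{1-\ln2}>\frac{\ln2}{1-\ln2}$.
\end{theorem}

\begin{theorem}\label{thm:upper}
We have
\[
s(d)\le\frac d{1-\ln2}+O\big((d+1)^{2/3}\big)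
\]
with an absolute implied constant. Hence $\lim_{d\to\infty}s(d)/d$ exists and
equals $\frac1{1-\ln2}$.
\end{theorem}

Both bounds come from a cleaner problem, in which the position of the cells
plays no role. Call a sequence $x_1,\dots,x_{N+d}$ on the circle
$\mathbb R/\mathbb Z$ \emph{gap-bounded of order $N$} (with $d$ spare points)
if, for every $n=1,\dots,N$, the points $x_1,\dots,x_{n+d}$ leave no empty arc
longer than $1/n$. Let $s^*(d)$ be the largest order of such a sequence. For
$N\ge1$ put
\[
h=\lceil N/2\rceil,\qquad F_d(N)=\sum_{k=h}^{2h-1}\frac1k+\frac dN .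
\]

\begin{theorem}\label{thm:gap}
For every $d\ge0$ we have $s^*(d)=\max\{N\ge1:F_d(N)\ge1\}$. Moreover,
$s(d)\ge s^*(d)$.
\end{theorem}

Since $F_d(N)$ is close to $\ln2+d/N$, the condition $F_d(N)\ge1$ is close to
$N\le d/(1-\ln2)$. Section~\ref{sec:gaps} shows where both constants come from
and proves that $F_d(N)\ge1$ is necessary. Section~\ref{sec:construction}
shows that it is sufficient, which gives Theorems~\ref{thm:gap}
and~\ref{thm:lower}. Section~\ref{sec:upper} shows that a piercing sequence is
almost gap-bounded, apart from a few gaps near fractions with small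
denominator, and deduces Theorem~\ref{thm:upper}.

\section{Gaps, survival, and the two constants}\label{sec:gaps}

We identify $[0,1)$ with $\mathbb R/\mathbb Z$. The \emph{gaps} of a finite
nonempty set $A\subset\mathbb R/\mathbb Z$ are the connected components of its
complement. They are $|A|$ open arcs of total length $1$. For a sequence
$(x_j)$ we write $P_m=\{x_1,\dots,x_m\}$; terms may repeat, so $|P_m|\le m$.
We speak of \emph{time $m$} for $P_m$ and of \emph{stage $n$} for $P_{n+d}$.
When gap lengths are listed as $a_1\ge a_2\ge\cdots$, we set $a_j=0$ beyond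
the last gap. We write $\{x\}=x-\lfloor x\rfloor$.

\begin{lemma}\label{lem:pierce}
If every gap of $A$ has length at most $1/n$, then $A$ meets every cell of
level $n$. Consequently a gap-bounded sequence of order $N$ is
$(n+d)$-piercing of order $N$.
\end{lemma}

\begin{proof}
Suppose that $A$ misses $[\frac in,\frac{i+1}n)$. Then so does the periodic
set $A+\mathbb Z\subset\mathbb R$. Let $a$ be its largest element below
$\frac in$ and $b$ its smallest element that is at least $\frac{i+1}n$. No
element lies between $a$ and $b$, so $b-a$ is the length of a gap of $A$.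
Since $a<\frac in$ strictly, $b-a>\frac1n$.
\end{proof}

Every upper bound in this paper rests on the fact that a new point destroys at
most one gap.

\begin{lemma}[Survival]\label{lem:survival}
Let $A\subseteq A'$ be finite nonempty subsets of $\mathbb R/\mathbb Z$ with
$|A'\setminus A|\le j$. Then all but at most $j$ gaps of $A$ are gaps of $A'$.
\end{lemma}

\begin{proof}
The gaps of $A$ are disjoint, so at most $j$ of them contain a point of
$A'\setminus A$. A gap of $A$ containing no such point has its endpoints in
$A'$ and no point of $A'$ inside.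
\end{proof}

We shall use several times the estimate
\begin{equation}\label{eq:harmonic}
\ln2<\sum_{k=h}^{2h-1}\frac1k\le\ln2+\frac1{2h}\qquad(h\ge1).
\end{equation}
The lower bound follows from $\frac1k>\int_k^{k+1}\frac{dx}x$. For the upper
bound, write the sum as $\sum_{k=h+1}^{2h}\frac1k+\frac1h-\frac1{2h}$ and use
$\frac1k\le\int_{k-1}^k\frac{dx}x$.

\subsection*{Why one would guess $\ln2/(1-\ln2)$}

Consider an infinite sequence whose largest gap at time $m$ is at most $c/m$
for all $m$. How small can $c$ be? Let $a_1\ge\dots\ge a_m$ be the gap lengths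
at time $m$. By Lemma~\ref{lem:survival}, one of the $j+1$ longest gaps
survives to time $m+j$, so $a_{j+1}\le\frac c{m+j}$. Summing over
$0\le j\le m-1$ gives $1\le c\sum_{k=m}^{2m-1}\frac1k$, and letting
$m\to\infty$ in \eqref{eq:harmonic} gives $c\ge1/\ln2$.

This value is attained by $x_k=\{\log_2(2k-1)\}$. Two integers in $[m,2m-1]$
have ratio less than $2$, so their odd parts differ; hence these $m$ odd parts
are exactly $1,3,\dots,2m-1$. An integer and its odd part have the same
$\log_2$ modulo $1$. So $P_m$ consists of the points $\log_2j$ with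
$m\le j\le2m-1$, its gaps have lengths $\log_2(1+\frac1j)$, and the longest is
$\log_2(1+\frac1m)<\frac1{m\ln2}$.

At stage $n$ the gap condition asks for gaps of length at most
$\frac1n=\frac{c_n}{n+d}$, where $c_n=1+\frac dn$ decreases in $n$. The
logarithmic sequence meets the condition as long as $c_n\ge1/\ln2$, that is,
for $n\le\frac{\ln2}{1-\ln2}d$; with Lemma~\ref{lem:pierce} this gives the
lower bound in \eqref{eq:known}. As $1/\ln2$ is a barrier for infinite
sequences, it is natural to expect that one cannot go on once $c_n$ falls
below it.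

The barrier, however, needs the bound $c/m$ over a whole doubling of time. In
our problem the constant $c_n$ is larger at earlier stages, and nothing is
required after stage $N$. At $N=d/(1-\ln2)$ we have $c_N=2-\ln2$, which is
smaller than $1/\ln2$ because $(1-\ln2)^2>0$. To see how far one can go we
repeat the survival argument with the true requirements.

\subsection*{The survival bound with a finite horizon}

We count the gaps at stage $h=\lceil N/2\rceil$. This is the right moment: a
gap at stage $h$ has length at most $\frac1h$, and halving it once brings it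
to $\frac1{2h}\le\frac1N$. So no gap needs two new points before stage $N$,
and the count loses nothing.

\begin{proposition}\label{prop:necessary}
If a gap-bounded sequence of order $N$ exists, then $F_d(N)\ge1$.
\end{proposition}

\begin{proof}
Let $a_1\ge\dots\ge a_{h+d}$ be the gap lengths of $P_{h+d}$, and let
$h\le m\le N$. We claim that $a_{m-h+1}\le\frac1m$. Otherwise $m-h+1$ gaps of
$P_{h+d}$ are longer than $\frac1m$, and by Lemma~\ref{lem:survival} one of
them is a gap of $P_{m+d}$, contrary to the condition at stage $m$. The cases
$m=h,\dots,N-1$ bound $a_1,\dots,a_{N-h}$. The case $m=N$ bounds each of the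
remaining $h+d-(N-h)=d+2h-N$ lengths by $\frac1N$. Therefore $1$ is at most
the left side of the identity
\begin{equation}\label{eq:identity}
\sum_{m=h}^{N-1}\frac1m+\frac{d+2h-N}N=F_d(N).
\end{equation}
For $N=2h$ the two sides of \eqref{eq:identity} agree term by term. For
$N=2h-1$ the second term on the left is $\frac1{2h-1}+\frac dN$, and
$\frac1{2h-1}$ completes the sum.
\end{proof}

The term $d/N$ has a plain meaning: about $d$ of the gaps at stage $h$ are
never cut, and each of them may already have the final length $1/N$.

\begin{example}\label{ex:small}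
An initial segment of a gap-bounded sequence is gap-bounded of the smaller
order, so one value $F_d(N)<1$ gives $s^*(d)<N$. For $d=0$ we have
$F_0(3)=\frac12+\frac13<1$, and the sequence $0,\frac12$ has order $2$; so
$s^*(0)=2$, far below $s(0)=17$. For $d=2$ we have
$F_2(9)=\frac15+\frac16+\frac17+\frac18+\frac39=\frac{813}{840}<1$, so
$s^*(2)\le8$, while
$F_2(8)=\frac14+\frac15+\frac16+\frac17+\frac28=\frac{848}{840}>1$.
\end{example}

\section{The construction}\label{sec:construction}

We turn the proof of Proposition~\ref{prop:necessary} into a design. At stage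
$h$ take gaps proportional to the extreme values
$\frac1h,\frac1{h+1},\dots,\frac1{N-1},\frac1N,\dots,\frac1N$, scaled to total
length $1$; the scaling factor is at most $1$ exactly when $F_d(N)\ge1$. After
stage $h$, halve the gaps $\frac1h,\frac1{h+1},\dots$ in turn. The difficulty
is the past: the configuration must be reached through stages $1,\dots,h-1$.
Read backward, a step removes a point and merges two neighboring gaps. The
allowance $1/n$ grows slowly as $n$ decreases from $h$, so the shortest gaps
should merge first, and they should be neighbors. We therefore arrange the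
gaps around the circle in increasing order.

\begin{example}\label{ex:d2}
Let $d=2$ and $N=8$, so $h=4$. The six values
$\frac18,\frac18,\frac17,\frac16,\frac15,\frac14$ are
$105,105,120,140,168,210$ in units of $\frac1{840}$, with sum $848$. We read
them in units of $\frac1{848}$ instead, so that they fill the circle, and
place the points $0,105,210,330,470,638$. Going backward we remove $105$,
$330$, $638$; going forward we add midpoints. Table~\ref{tab:d2} shows that
the gap condition holds at all eight stages. With Example~\ref{ex:small} this
gives $s^*(2)=8$, whereas $\lfloor\frac{\ln2}{1-\ln2}\cdot2\rfloor=4$.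
\end{example}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|l|c|c}
$n$ & new points & gaps, starting from $0$ & longest & $\lfloor848/n\rfloor$\\
\hline
1 & $0,210,470$ & $210,260,378$ & 378 & 848\\
2 & $638$ & $210,260,168,210$ & 260 & 424\\
3 & $330$ & $210,120,140,168,210$ & 210 & 282\\
4 & $105$ & $105,105,120,140,168,210$ & 210 & 212\\
5 & $743$ & $105,105,120,140,168,105,105$ & 168 & 169\\
6 & $554$ & $105,105,120,140,84,84,105,105$ & 140 & 141\\
7 & $400$ & $105,105,120,70,70,84,84,105,105$ & 120 & 121\\
8 & $270$ & $105,105,60,60,70,70,84,84,105,105$ & 105 & 106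
\end{tabular}
\caption{A gap-bounded sequence of order $8$ with $d=2$ spare points, on a
circle of length $848$. Row $n$ describes the first $n+2$ points; the longest
gap must not exceed $848/n$.}\label{tab:d2}
\end{table}

In this example one round of merging in pairs reaches stage $1$. In general it
may not, and for the earliest stages we need to know that $h$ is not large
compared with $d$.

\begin{lemma}\label{lem:h}
If $F_d(N)\ge1$, then $h\le2d+2$.
\end{lemma}

\begin{proof}
By \eqref{eq:harmonic} and $N\ge2h-1$,
\[
1-\ln2\le\frac1{2h}+\frac dN\le\frac{d+1}{2h-1}.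
\]
Since $e^3>16$ we have $\ln2<\frac34$, so $2h-1<4(d+1)$ and $h\le2d+2$.
\end{proof}

\begin{proposition}\label{prop:sufficient}
If $F_d(N)\ge1$, then a gap-bounded sequence of order $N$ exists.
\end{proposition}

\begin{proof}
\emph{Stage $h$.} Let $G=h+d$ and
\[
b_j=\frac1{\min(N,\,2h+d-j)},\qquad j=1,\dots,G .
\]
This sequence is nondecreasing, and $b_{G-i}=1/\min(N,h+i)$. Thus
$b_{G-i}=\frac1{h+i}$ for $0\le i\le N-h-1$, and the other $d+2h-N$ terms
equal $\frac1N$. By \eqref{eq:identity}, $\sum_jb_j=F_d(N)$. Put
$\lambda=1/F_d(N)\le1$, $g_j=\lambda b_j$ and $y_j=g_1+\dots+g_j$, so that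
$0=y_0<y_1<\dots<y_G=1$. The set $A_h=\{y_0,\dots,y_{G-1}\}$ has $h+d$ points
and gaps $g_1,\dots,g_G$, each at most $b_G=\frac1h$.

\emph{The other stages.} For $n=h,\dots,N-1$, let $A_{n+1}$ be $A_n$ together
with the midpoint of the gap $g_{G-(n-h)}$, which has length $\lambda/n$. For
$n<h$, list the points of $A_h$ as follows: first the odd-indexed points
$y_1,y_3,\dots,y_{2\lfloor G/2\rfloor-1}$ in this order, then the points with
index $\equiv2\pmod4$, then those with index $\equiv0\pmod4$. Let $A_n$ be
$A_h$ without the first $h-n$ points of the list. Then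
$A_1\subset\dots\subset A_N$ and $|A_n|=n+d$. The sequence begins with the
$d+1$ points of $A_1$ in any order and continues with the new point of each
stage, so $P_{n+d}=A_n$. It remains to show that every gap of $A_n$ has length
at most $\frac1n$.

\emph{Case 1: $h\le n\le N$.} There are three kinds of gaps. A half of a gap
of $A_h$ has length at most $\frac1{2h}\le\frac1N$. A gap still waiting to be
halved has length $\lambda/m$ with $n\le m\le N-1$. A gap that is never halved
has length $\lambda/N$. All are at most $\frac1n$, because $\lambda\le1$.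

\emph{Case 2: $n=h-r$ with $1\le r\le\lfloor G/2\rfloor$.} The points
$y_1,y_3,\dots,y_{2r-1}$ have been removed. The unmerged gaps are at most
$\frac1h\le\frac1n$. The merged gaps are $g_{2i-1}+g_{2i}$ with $i\le r$, and
by monotonicity each is at most
\[
2b_{2r}=\frac2{\min(N,\,2h+d-2r)} .
\]
Here $2h+d-2r\ge2(h-r)=2n$, and $N\ge2h-1\ge2h-2r=2n$ since $r\ge1$. So the
merged gaps are at most $\frac1n$.

\emph{Case 3: $n=h-r\ge1$ with $r>\lfloor G/2\rfloor$.} Now
$r\ge\frac{G-1}2+1$, so
\[
n\le h-1-\frac{h+d-1}2=\frac{h-d-1}2 .
\]
(So this case occurs only if $h\ge d+3$.) By Lemma~\ref{lem:h},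
$4n\le2h-(2d+2)\le h$: the allowance is now so large that gaps made of four
original gaps are acceptable. There are $\lceil G/4\rceil$ points with index
$\equiv0\pmod4$, and they are last in the list. By Lemma~\ref{lem:h} again,
$G\le3d+2\le4(d+1)$, so $\lceil G/4\rceil\le d+1\le|A_n|$ and all these points
belong to $A_n$. Hence every gap of $A_n$ is a sum of at most four consecutive
$g_j$, and its length is at most $\frac4h\le\frac1n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
The set $\{N\ge1:F_d(N)\ge1\}$ contains $1$, since $F_d(1)=1+d$, and it is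
finite by Lemma~\ref{lem:h}. By Propositions~\ref{prop:necessary}
and~\ref{prop:sufficient} it is the set of orders of gap-bounded sequences, so
its maximum is $s^*(d)$. Lemma~\ref{lem:pierce} gives $s(d)\ge s^*(d)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $N=\lfloor d/(1-\ln2)\rfloor$, which is at least $1$ because $d\ge1$. Then
$\frac dN\ge1-\ln2$, and \eqref{eq:harmonic} gives
$F_d(N)>\ln2+\frac dN\ge1$. By Theorem~\ref{thm:gap},
$s(d)\ge s^*(d)\ge N$.
\end{proof}

\section{The upper bound for piercing sequences}\label{sec:upper}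

Fix an $(n+d)$-piercing sequence of order $N\ge1$. No cell crosses $0$, so we
cut the circle there and work with $P_m^0=P_m\cup\{0\}$. Its gaps are the at
most $m+1$ components $(a,b)$ of $(0,1)\setminus P_m$, with $0\le a<b\le1$.

We want to repeat the proof of Proposition~\ref{prop:necessary}, but piercing
is weaker than gap-boundedness: an empty interval may straddle two cells of
level $m$ and have length almost $2/m$. With the bound $2/m$ in place of $1/m$
the survival count is empty, because $2\ln2>1$. The remedy is that a gap at
stage $m$ is also empty at all earlier stages, so it contains no cell of any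
level $k\le m$. We first translate this into a condition on the left endpoint.

\subsection*{Intervals that contain no cell}

\begin{lemma}\label{lem:cell}
Let $0\le a<b\le1$ and $k\ge1$. Then $(a,b)$ contains a cell of level $k$ if
and only if $k(b-a)\ge2-\{ka\}$.
\end{lemma}

\begin{proof}
The inclusion $[\frac ik,\frac{i+1}k)\subseteq(a,b)$ means $i>ka$ and
$i+1\le kb$; such an integer $i$ satisfies $1\le i\le k-1$ automatically. The
smallest integer exceeding $ka$ is $\lfloor ka\rfloor+1$, so $i$ exists if and
only if $kb\ge\lfloor ka\rfloor+2=ka+2-\{ka\}$.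
\end{proof}

Let $(a,b)$ be a gap of $P^0_{m+d}$ and $1\le k\le m\le N$. It contains no
point of $P_{k+d}\subseteq P_{m+d}$, while every cell of level $k$ does. Hence
\begin{equation}\label{eq:obs}
k(b-a)<2-\{ka\}\qquad(1\le k\le m\le N).
\end{equation}
In particular, every gap of $P^0_{m+d}$ is shorter than $2/m$. If some $k$
slightly below $m$ has $\{ka\}$ close to $1$, then \eqref{eq:obs} bounds the
gap by little more than $1/m$.

Such a $k$ need not exist. If $a=p/q$, then $\{ka\}\le1-\frac1q$ for all $k$,
so by Lemma~\ref{lem:cell} an interval $(a,b)$ of length less than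
$(1+\frac1q)/m$ contains no cell of any level $k\le m$. So \eqref{eq:obs}
cannot exclude long gaps that start at fractions with small denominator. We
show that it excludes long gaps everywhere else, and then count the
exceptions.

\subsection*{Multiples of $a$ over a window of consecutive integers}

We ask how many consecutive multiples of $a$ can avoid an open arc $J$ of
length $\delta$. Take first $0<a<\delta$. The points $ka$ advance by steps of
length $a$, too short to jump over $J$, and they go once around the circle in
about $1/a$ steps. So about $1/a$ consecutive multiples must meet $J$. Now let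
$a$ be close to $p/q$, with $s=|qa-p|<\delta$. Along $k,k+q,k+2q,\dots$ the
points move by steps of length $s$. There are $q$ such walks, one for each
residue class, and they start about $1/q$ apart. One of them starts within
about $1/q$ of $J$, needs about $\frac1{qs}$ steps, and uses about $1/s$
consecutive integers.

\begin{lemma}\label{lem:window}
Let $a,\beta\in\mathbb R$ and $\delta>0$. Let $p,q$ be coprime integers with
$q\ge1$ and $0<s<\delta$, where $s=|qa-p|$. For every integer $k_0$ there is
an integer $k$ with $k_0\le k<k_0+3q+\frac1s$ and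
$ka\in(\beta,\beta+\delta)+\mathbb Z$.
\end{lemma}

\begin{proof}
Replacing $(a,p,\beta)$ by $(-a,-p,-\beta-\delta)$ preserves the hypotheses
and the conclusion, so we may assume $qa-p=s$. Put $\theta=a-\frac pq=\frac sq$.
Since $p$ and $q$ are coprime, the residues $rp$ with $0\le r<q$ run through
all classes modulo $q$. So the numbers $k_0a+\frac{rp}q$, together with their
integer translates, form a translate of $\frac1q\mathbb Z$, which meets every
half-open interval of length $\frac1q$. Choose $0\le r<q$ and $t\in\mathbb Z$
with
\[
\beta+t-s-\tfrac1q<k_0a+\tfrac{rp}q\le\beta+t-s .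
\]
Let $y=(k_0+r)a=k_0a+\frac{rp}q+r\theta$. As $0\le r\theta<s$, we get
$\beta+t-s-\frac1q<y<\beta+t$. Let $j\ge1$ be least with $y+js>\beta+t$. Then
$y+(j-1)s\le\beta+t$, which has two consequences. First,
$y+js\le\beta+t+s<\beta+t+\delta$, so $k=k_0+r+qj$ satisfies
$ka=y+js+jp\in(\beta,\beta+\delta)+\mathbb Z$. Second,
$(j-1)s\le\beta+t-y<s+\frac1q$, so $j<2+\frac1{qs}$ and
$r+qj<3q+\frac1s$.
\end{proof}

To supply $p$ and $q$ we use Dirichlet's approximation theorem: for real $a$
and an integer $Q\ge1$ there are coprime integers $p,q$ with $1\le q\le Q$ and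
$|qa-p|\le\frac1{Q+1}$. (Two of the $Q+1$ points $0,a,\dots,Qa$ on the circle
are within $\frac1{Q+1}$ of each other; take the difference of their indices
for $q$, and divide $p$ and $q$ by their greatest common divisor.)

\subsection*{Few gaps are long}

\begin{lemma}\label{lem:long}
Let $0<\varepsilon\le1$ and $1\le m\le N$. At most $700\,\varepsilon^{-2}$
gaps of $P^0_{m+d}$ have length at least $(1+\varepsilon)/m$.
\end{lemma}

\begin{proof}
Call such gaps \emph{long}. Put
\[
\delta=\frac\varepsilon2,\qquad Q=\Big\lceil\frac4\varepsilon\Big\rceil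
\le\frac5\varepsilon,\qquad
\ell=\Big\lfloor\frac{\varepsilon m}4\Big\rfloor,\qquad
K=\{m-\ell,\dots,m\}.
\]
The window $K$ is short enough that a long gap is still long at each level in
it: for $k\in K$ we have $k\ge(1-\frac\varepsilon4)m>0$, so a long gap $(a,b)$
satisfies
\[
k(b-a)\ge\Big(1-\frac\varepsilon4\Big)(1+\varepsilon)
=1+\frac{3\varepsilon}4-\frac{\varepsilon^2}4\ge1+\delta .
\]
By \eqref{eq:obs},
\begin{equation}\label{eq:avoid}
\{ka\}<1-\delta\qquad\text{for all }k\in K .
\end{equation}

If $\ell<4Q$, the window is too short to be useful, but then $m$ is small: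
$\frac{\varepsilon m}4<\ell+1\le4Q$ gives
$m<16Q/\varepsilon\le80\,\varepsilon^{-2}$, and $(0,1)$ holds at most $m$
disjoint intervals of length at least $\frac1m$.

Let $\ell\ge4Q$ and let $(a,b)$ be long. Take $p,q$ from Dirichlet's theorem;
the choice of $Q$ gives $s=|qa-p|\le\frac1{Q+1}<\frac\varepsilon4<\delta$. We
claim that $s<4/\ell$. Otherwise $0<s<\delta$ and
\[
3q+\frac1s\le3Q+\frac\ell4\le\frac{3\ell}4+\frac\ell4=\ell ,
\]
so Lemma~\ref{lem:window} with $k_0=m-\ell$ and $\beta=1-\delta$ yields
$k\in K$ with $\{ka\}>1-\delta$, contradicting \eqref{eq:avoid}.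

Since $\ell\ge1$, we have $\ell\ge\frac{\ell+1}2>\frac{\varepsilon m}8$, and
the claim gives
\[
\Big|a-\frac pq\Big|=\frac sq<\frac4{q\ell}<\frac{32}{q\varepsilon m}.
\]
From $|qa-p|<1$ and $0\le a<1$ we get $0\le p\le q$, so each $q$ allows at
most $q+1$ values of $p$. Left endpoints of distinct long gaps differ by at
least $\frac1m$, so an interval of length $\frac{64}{q\varepsilon m}$ contains
at most $1+\frac{64}{q\varepsilon}$ of them. Using $q+1\le2q$, the number of
long gaps is at most
\[
\sum_{q=1}^Q(q+1)\Big(1+\frac{64}{q\varepsilon}\Big)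
\le\sum_{q=1}^Q\Big(2q+\frac{128}\varepsilon\Big)
\le2Q^2+\frac{128Q}\varepsilon
\le\frac{50+640}{\varepsilon^2}.\qedhere
\]
\end{proof}

The factor $\frac1q$ in the distance from $a$ to $\frac pq$ cancels the $q+1$
choices of $p$. It comes from choosing the best of the $q$ walks in
Lemma~\ref{lem:window}, and it keeps the count at order $\varepsilon^{-2}$.

\subsection*{The survival count with exceptions}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $0<\varepsilon\le1$, $C=\lfloor700\,\varepsilon^{-2}\rfloor$ and
$h=\lceil N/2\rceil$. Let $a_1\ge a_2\ge\cdots$ be the lengths of the at most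
$h+d+1$ gaps of $P^0_{h+d}$. Fix $m$ with $h\le m\le N$ and consider the gaps
of $P^0_{h+d}$ of length at least $\frac{1+\varepsilon}m$. By
Lemma~\ref{lem:survival}, all but at most $m-h$ of them are gaps of
$P^0_{m+d}$, and by Lemma~\ref{lem:long} at most $C$ of them can be. Hence
\begin{equation}\label{eq:shifted}
a_{C+1+m-h}<\frac{1+\varepsilon}m\qquad(h\le m\le N).
\end{equation}
This is the inequality from Proposition~\ref{prop:necessary} with the index
shifted by $C$ and a factor $1+\varepsilon$. We split the gaps into three
groups.
\begin{itemize}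
\item The lengths $a_1,\dots,a_C$ are less than $\frac2h\le\frac4N$ by
\eqref{eq:obs}.
\item The lengths with index $C+1,\dots,C+N-h$ are bounded by
\eqref{eq:shifted} with $m=h,\dots,N-1$.
\item At most $\max(0,\,h+d+1-C-N+h)\le d+2$ gaps remain, since $2h-N\le1$,
and each is shorter than $\frac{1+\varepsilon}N$ by \eqref{eq:shifted} with
$m=N$.
\end{itemize}
By $N\le2h$ and \eqref{eq:harmonic},
$\sum_{m=h}^{N-1}\frac1m\le\ln2+\frac1{2h}\le\ln2+\frac1N$. The lengths add up
to $1$, so
\[
1\le\frac{4C}N+(1+\varepsilon)\Big(\ln2+\frac{d+3}N\Big).
\]
Multiplying by $N$ and using $4C\le2800\,\varepsilon^{-2}$, we obtain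
\begin{equation}\label{eq:final}
N(1-\ln2)\le d+3+2800\,\varepsilon^{-2}+\varepsilon\,(N\ln2+d+3).
\end{equation}

The last term still contains $N$, so we use \eqref{eq:final} twice. With
$\varepsilon=\frac1{10}$ it reads
$(1-1.1\ln2)N\le1.1(d+3)+280000$, and $1.1\ln2<1.1\cdot\frac34<1$. Hence
$N\le B(d+1)$ for an absolute constant $B$. The error terms in
\eqref{eq:final} are therefore of order $\varepsilon^{-2}$ and
$\varepsilon(d+1)$, and they balance at $\varepsilon=(d+1)^{-1/3}\le1$. With
this choice, and $N\ln2+d+3\le(B+3)(d+1)$,
\[
N(1-\ln2)\le d+3+2800\,(d+1)^{2/3}+(B+3)(d+1)^{2/3}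
\le d+(B+2806)(d+1)^{2/3}.
\]
As $N$ was the order of an arbitrary $(n+d)$-piercing sequence, this is the
stated bound on $s(d)$. Together with Theorem~\ref{thm:lower} it gives
$s(d)/d\to\frac1{1-\ln2}$.
\end{proof}

\begin{remark}
For $d\ge1$ the proofs of Theorems~\ref{thm:lower} and~\ref{thm:upper} give
$\lfloor\frac d{1-\ln2}\rfloor\le s^*(d)\le s(d)\le
\frac d{1-\ln2}+O(d^{2/3})$. So the freedom to place gaps across cell
boundaries, which separates $s(0)=17$ from $s^*(0)=2$, gains only
$O(d^{2/3})$ in the order.
\end{remark}

\begin{thebibliography}{9}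

\bibitem{ABGGPPZ}
Marcin Anholcer, Bart{\l}omiej Bosek, Jaros{\l}aw Grytczuk, Grzegorz Gutowski,
Jakub Przyby{\l}o, Rafa{\l} Pyzik, Mariusz Zaj\k{a}c,
\emph{On a Problem of Steinhaus}, arXiv:2111.01887 (2021).

\end{thebibliography}
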